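# Parity of $k$-wise intersections and set partitions modulo 2

## 1. Points labeled by set partitions

Fix integers $k\ge 2$ and $m\ge 1$, and write $[m]=\{1,\dots,m\}$. A set partition of $[k]$ is *finer* than another, written $\pi\le\sigma$, if every block of $\pi$ is contained in a block of $\sigma$. The *type* of a partition is the list of its block sizes, so $12|3|4$ has type $211$. We write $|\pi|$ for the number of blocks of $\pi$, $s(\pi)$ for the number of non-singleton blocks and $u(\pi)$ for the number of singletons. A non-singleton block has at least two elements, so $2s(\pi)+u(\pi)\le k$.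

**Construction.** Let $\Pi$ be any set of partitions of $[k]$. Put
$$X=X(\Pi)=\{(\pi,\varphi):\ \pi\in\Pi,\ \varphi:\{\text{non-singleton blocks of }\pi\}\to[m]\},\qquad |X|=\sum_{\pi\in\Pi}m^{s(\pi)} .$$
For $j\in[k]$ and $i\in[m]$ let $A_{j,i}\subseteq X$ be the set of all $(\pi,\varphi)$ such that either $\{j\}$ is a block of $\pi$, or the block $B\ni j$ of $\pi$ is non-singleton and $\varphi(B)=i$.

A point is thus a partition whose non-singleton blocks carry labels from $[m]$. The set $A_{j,i}$ asks the block of $j$ to carry the label $i$, and asks nothing if $j$ is alone.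

For a tuple $(i_1,\dots,i_k)\in[m]^k$ let $\sigma$ be its *kernel*, the partition of $[k]$ in which $j\sim j'$ if and only if $i_j=i_{j'}$. The number of distinct entries of the tuple is $|\sigma|$.

**Lemma 1.** For every tuple $(i_1,\dots,i_k)\in[m]^k$ with kernel $\sigma$,
$$\Big|\bigcap_{j=1}^kA_{j,i_j}\Big|=\#\{\pi\in\Pi:\ \pi\le\sigma\}.$$

**Proof.** A point $(\pi,\varphi)$ lies in the intersection if and only if $\varphi(B)=i_j$ for every non-singleton block $B$ of $\pi$ and every $j\in B$, since singletons impose nothing. For a given $\pi$, such a $\varphi$ exists if and only if $j\mapsto i_j$ is constant on each block of $\pi$, that is, if and only if $\pi\le\sigma$. In that case $\varphi(B)$ must be the common value on $B$, so there is exactly one $\varphi$. $\square$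

**Example.** Take $k=3$ and let $\Pi$ consist of the three partitions $12|3$, $13|2$, $23|1$. There are $3m$ points. The set $A_{1,i}$ consists of $(12|3,i)$, $(13|2,i)$ and all $m$ points $(23|1,x)$. By Lemma 1, $|A_{1,i_1}\cap A_{2,i_2}\cap A_{3,i_3}|$ is the number of pairs of equal indices among $i_1,i_2,i_3$, which is $0$, $1$ or $3$. It is even exactly when the three indices are distinct.

So a choice of $\Pi$ prescribes the sizes of all $k$-wise intersections as a function of the *pattern of coincidences* among the indices. The price in points is governed by the largest $s(\pi)$ with $\pi\in\Pi$.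

## 2. The parity condition and the exponent $\lfloor k/2\rfloor$

**Definition.** Let $2\le t\le k$. A *$(k,t)$-configuration* with parameter $m$ on an $n$-set is a collection of subsets $A_{j,i}$ ($j\in[k]$, $i\in[m]$) of an $n$-element set such that, for every tuple $(i_1,\dots,i_k)\in[m]^k$, the size $|\bigcap_{j=1}^kA_{j,i_j}|$ is even if at least $t$ of the indices are distinct, and odd if fewer than $t$ are distinct.

The example above is a $(3,3)$-configuration on $3m$ points. Adding points that lie in none of the sets changes no intersection, so a configuration on $n$ points gives one on any larger number of points with the same $m$.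

In plain words: with $n$ points available, how large can $m$ be? The problem comes from Xin Wei, Xiande Zhang, and Gennian Ge, "On set systems with strongly restricted intersections", arXiv:2404.08280 (2024).

**Conjecture.** Let $t,k$ be fixed integers with $t\ge2$, $2t-2>k$ and $t\le k$. Then every $(k,t)$-configuration with parameter $m$ on an $n$-set satisfies $m=O(n^{1/\lfloor k/2\rfloor})$, where the constant depends only on $k$ and $t$.

We call $(k,t)$ *admissible* if $t\ge 2$ and $2t-2>k\ge t$, that is, $k/2+1<t\le k$. This forces $k\ge3$. We shall prove that the conjecture is false, and then find the exact order of growth for every $2\le t\le k$.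

**Remark (the sets are distinct).** For $m\ge t$ the sets $A_{j,1},\dots,A_{j,m}$ are automatically distinct. Let $i\ne i'$, and give the $k-1\ge t-1$ positions other than $j$ indices with exactly $t-1$ distinct values, including $i$ and excluding $i'$. There are $m-1\ge t-1$ values other than $i'$, so this is possible. With $i$ in position $j$ there are $t-1$ distinct indices and the intersection is odd. With $i'$ there are $t$ and it is even. Hence $A_{j,i}\ne A_{j,i'}$. No distinctness assumption is needed in what follows.

## 3. The cases $(2,2)$, $(3,3)$, $(4,4)$ by hand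

For lower bounds on $n$ we use one fact of linear algebra. Identify a subset of an $n$-set with its indicator vector in $\mathbb F_2^n$. Then $\langle v,w\rangle$ is the parity of the intersection. If a matrix $F$ over $\mathbb F_2$ has entries $F(S,S')=\langle v_S,w_{S'}\rangle$ with $v_S,w_{S'}\in\mathbb F_2^n$, then $F$ is a product of a matrix with $n$ columns and a matrix with $n$ rows, so $\operatorname{rank}F\le n$.

**$(k,t)=(2,2)$** (not admissible, but a warm-up). The condition says that $|A_{1,i}\cap A_{2,i'}|$ is odd if and only if $i=i'$. The matrix of inner products is the $m\times m$ identity, so $m\le n$. The sets $A_{1,i}=A_{2,i}=\{i\}$ attain this.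

**$(k,t)=(3,3)$.** Put the index $m$ in position $3$. For $i,i'\in[m-1]$, the set $A_{1,i}\cap A_{2,i'}\cap A_{3,m}$ is odd if and only if $i=i'$. With $v_i=A_{1,i}$ and $w_{i'}=A_{2,i'}\cap A_{3,m}$ the matrix is the identity of size $m-1$, so $n\ge m-1$. The example in Section 1 has $3m$ points. So $m$ has order $n$, in agreement with $\lfloor 3/2\rfloor=1$.

**$(k,t)=(4,4)$.** For $2$-subsets $S=\{a_1<a_2\}$ and $S'=\{b_1<b_2\}$ of $[m]$, let $v_S$ be the indicator vector of $A_{1,a_1}\cap A_{2,a_2}$ and $w_{S'}$ that of $A_{3,b_1}\cap A_{4,b_2}$. The tuple $(a_1,a_2,b_1,b_2)$ has $|S\cup S'|=4-|S\cap S'|$ distinct entries, so $\langle v_S,w_{S'}\rangle=1$ if and only if $|S\cap S'|\ge1$. For $x\in\{0,1,2\}$ we have $\mathbf 1[x\ge1]=\binom x1-\binom x2$. The matrix with entries $\binom{|S\cap S'|}{2}$ is the identity $I$ of size $\binom m2$. The matrix $M_1$ with entries $|S\cap S'|=\sum_{r\in[m]}\mathbf 1[r\in S]\,\mathbf 1[r\in S']$ is a sum of $m$ matrices of rank at most $1$. Hence $I=F+M_1$ over $\mathbb F_2$, and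
$$\tbinom m2\le \operatorname{rank}F+\operatorname{rank}M_1\le n+m .$$
So $n\ge\binom m2-m$. Conversely, let $\Pi$ consist of the six partitions of type $211$ and the three of type $22$, on $6m+3m^2$ points. By Lemma 1 the intersection sizes are $0$ for $\sigma$ of type $1111$, $1$ for $211$, $2+1=3$ for $22$, $3$ for $31$ and $6+3=9$ for $4$. These are even only when the four indices are distinct. So $m$ has order $n^{1/2}$, again in agreement with $\lfloor k/2\rfloor=2$.

## 4. The even coefficient in the rank argument at $(6,5)$

The argument for $(4,4)$ suggests a proof of the conjecture: split the $k$ positions into two halves, index the halves by $\lfloor k/2\rfloor$-subsets $S,S'$ of $[m]$, and show that the parity matrix has rank of order $m^{\lfloor k/2\rfloor}$. Try it at $(k,t)=(6,5)$, which is admissible since $2t-2=8>6$.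

For $3$-subsets $S,S'$ of $[m]$ put the elements of $S$ in positions $1,2,3$ and those of $S'$ in positions $4,5,6$. There are $6-|S\cap S'|$ distinct indices, so the intersection is odd if and only if $6-|S\cap S'|\le4$, that is, $|S\cap S'|\ge2$. On $\{0,1,2,3\}$,
$$\mathbf 1[x\ge2]=\binom x2-2\binom x3 ,$$
as one checks at $x=2$ ($1$) and $x=3$ ($3-2=1$), both sides being $0$ at $x=0,1$. The coefficient of $\binom x3$, the only term that could contribute a full-rank identity matrix, is *even*. Modulo $2$ the matrix is
$$F(S,S')\equiv\binom{|S\cap S'|}{2}=\sum_{R\in\binom{[m]}2}\mathbf 1[R\subseteq S]\,\mathbf 1[R\subseteq S'],$$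
which has rank at most $\binom m2$. So this matrix cannot give $n\ge c\,m^3$, as the conjecture would require.

What survives is a quadratic bound. Put the index $m$ in position $6$, split positions $1,\dots,5$ into the groups $\{1\},\{2\}$ and $\{3\},\{4,5\}$, and use $2$-subsets $S,S'$ of $[m-1]$, all positions of one group receiving the same index. There are $4-|S\cap S'|+1$ distinct indices, so the intersection is odd if and only if $|S\cap S'|\ge1$. The computation for $(4,4)$ then gives $n\ge\binom{m-1}2-(m-1)$.

Either a better matrix recovers the cubic bound, or the obstruction is real. The construction of Section 1 shows that it is real.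

## 5. A $(6,5)$-configuration on at most $125m^2$ points

By Lemma 1 we need a set $\Pi$ of partitions of $[6]$ such that $\#\{\pi\in\Pi:\pi\le\sigma\}$ is odd if and only if $|\sigma|\le4$. Decide membership from fine to coarse: once all partitions strictly finer than $\sigma$ have been decided, put $\sigma$ into $\Pi$ precisely when the count below it has the wrong parity. This determines $\Pi$ uniquely, and by symmetry the decision depends only on the type of $\sigma$.

- Types $111111$ and $21111$ need an even count, and the count is $0$. Both stay out.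
- Types $3111$ and $2211$ need an odd count, and the count below them is $0$. Both go in.
- Type $411$ has $4$ partitions of type $3111$ below it and $3$ of type $2211$, in total $7$, which is odd. It stays out.
- Type $321$ has $1$ of type $3111$ and $3$ of type $2211$ below it, in total $4$, which is even. It goes in.
- Type $222$ has $3$ of type $2211$ below it, which is odd. It stays out.

The type $222$ is the only type with three non-singleton blocks, and leaving it out is what saves a factor of $m$. The remaining types $51$, $42$, $33$, $6$ stay out too, as the table shows.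

**Theorem 1.** The conjecture is false. For $(k,t)=(6,5)$ and every $n\ge125$ there is a $(6,5)$-configuration on an $n$-set with $m=\lfloor\sqrt{n/125}\rfloor$, whereas the conjecture claims $m=O(n^{1/3})$.

**Proof.** **Step 1: the point set.** Let $\Pi$ consist of all partitions of $[6]$ of type $3111$ (there are $\binom63=20$), type $2211$ (there are $\frac12\binom62\binom42=45$) and type $321$ (there are $\frac{6!}{3!\,2!\,1!}=60$). The numbers of non-singleton blocks are $1,2,2$, so
$$|X|=20m+45m^2+60m^2=20m+105m^2\le125m^2 .$$

**Step 2: the intersection sizes.** By Lemma 1 we count the members of $\Pi$ finer than $\sigma$, for each type of $\sigma$.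

| type of $\sigma$ | blocks | 3111 | 2211 | 321 | total |
|---|---|---|---|---|---|
| 111111 | 6 | 0 | 0 | 0 | 0 |
| 21111 | 5 | 0 | 0 | 0 | 0 |
| 3111 | 4 | 1 | 0 | 0 | 1 |
| 2211 | 4 | 0 | 1 | 0 | 1 |
| 411 | 3 | 4 | 3 | 0 | 7 |
| 321 | 3 | 1 | 3 | 1 | 5 |
| 222 | 3 | 0 | 3 | 0 | 3 |
| 51 | 2 | 10 | 15 | 10 | 35 |
| 42 | 2 | 4 | 9 | 4 | 17 |
| 33 | 2 | 2 | 9 | 6 | 17 |
| 6 | 1 | 20 | 45 | 60 | 125 |

In the column $3111$ we choose a triple inside a block of $\sigma$. In the column $2211$ we choose two disjoint pairs, each inside a block. A block of size $4$ contains $3$ such choices and a block of size $5$ contains $5\cdot3=15$. For type $42$ there are $3$ with both pairs in the $4$-block and $6$ with one pair in each block. For type $33$ two disjoint pairs do not fit in one block, so one pair lies in each, which gives $3\cdot3=9$. For type $321$ as $\sigma$, the $2$-block is one pair and the other is one of the $3$ pairs in the $3$-block. In the column $321$ we choose a triple and a disjoint pair, each inside a block. For $51$ the triple and pair fill the $5$-block in $10$ ways. For $42$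 the triple lies in the $4$-block ($4$ ways) and the pair is the $2$-block. For $33$ one block is the triple and the pair lies in the other, in $2\cdot3=6$ ways.

The total is even exactly when $\sigma$ has at least $5$ blocks, that is, when at least $5$ of the indices are distinct. So we have a $(6,5)$-configuration on at most $125m^2$ points.

**Step 3: all $n$.** For $n\ge125$ put $m=\lfloor\sqrt{n/125}\rfloor\ge1$. Then $125m^2\le n$, and unused points fill up the $n$-set. Since $\lfloor\sqrt{n/125}\rfloor$ is not $O(n^{1/3})$, the conjecture fails. $\square$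

## 6. The exponent $e(k,t)$

In the failed rank argument and in the choice of $\Pi$, the decision rested on the parity of a number attached to a pair $(s,u)$, with $s$ non-singleton blocks (or $s$-subsets) and $u$ singletons (or fixed positions). The two sides are governed by the same binomial coefficient.

**Convention.** $\binom ab=0$ if $b<0$ or $b>a\ge0$.

**Definition.** For $2\le t\le k$,
$$e(k,t)=\max\Big\{s:\ 1\le s\le\tfrac k2,\ \exists\,u\in\mathbb Z,\ 0\le u\le k-2s,\ \tbinom{s-1}{t-1-s-u}\text{ is odd}\Big\}.$$

The set is nonempty: for $s=1$, $u=t-2$ we have $0\le u\le k-2$ and the coefficient is $\binom00=1$.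

**Examples.** For $(4,4)$, $s=2$ and $u=0$ give $\binom11=1$, so $e(4,4)=2$. For $(6,5)$, $s=3$ forces $u=0$ and $\binom21=2$ is even, while $s=2$, $u=1$ give $\binom11=1$. So $e(6,5)=2$.

Let $N_{k,t}(m)$ be the least $n$ for which a $(k,t)$-configuration with parameter $m$ on an $n$-set exists.

**Theorem 2.** For fixed $2\le t\le k$,
$$N_{k,t}(m)=\Theta\big(m^{e(k,t)}\big).$$
Equivalently, the largest possible $m$ on an $n$-set is $\Theta(n^{1/e(k,t)})$.

Both halves of the proof use the identity
$$\sum_{i=0}^a(-1)^i\binom si=(-1)^a\binom{s-1}a\qquad(s\ge1,\ a\ge0). \tag{1}$$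
It follows by telescoping: $\binom si=\binom{s-1}i+\binom{s-1}{i-1}$, so $(-1)^i\binom si=g(i)-g(i-1)$ with $g(i)=(-1)^i\binom{s-1}i$ and $g(-1)=0$. For $a<0$ the sum is empty and $\binom{s-1}a=0$, so both sides are $0$. Modulo $2$ the signs disappear.

The passage between the two formulations goes as follows. Write $e=e(k,t)$, and suppose $c\,m^e\le N_{k,t}(m)\le C\,m^e$ for all $m\ge1$, with $c>0$ and $C\ge 1$. A configuration with parameter $m$ on $n$ points has $n\ge c\,m^e$, so $m\le(n/c)^{1/e}$. Conversely, if $n\ge C$, then $m=\lfloor(n/C)^{1/e}\rfloor\ge1$ is possible after padding, and $m\ge\frac12(n/C)^{1/e}$. If $1\le n<C$, then $m=1$ is possible (let every $A_{j,1}$ be the same single point) and $1>(n/C)^{1/e}$.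

## 7. Möbius inversion modulo 2: configurations with $O(m^{e})$ points

This section proves $N_{k,t}(m)\le B_k\,m^{e}$, where $e=e(k,t)$ and $B_k$ is the Bell number, the number of partitions of $[k]$.

We recall the Möbius function of the lattice of partitions of $[k]$ under refinement. It is defined by $\mu(\pi,\pi)=1$ and $\sum_{\tau\le\rho\le\pi}\mu(\tau,\rho)=0$ for $\tau<\pi$. For $\tau\le\pi$ its value is
$$\mu(\tau,\pi)=\prod_{B\in\pi}(-1)^{n_B-1}(n_B-1)!,$$
where $n_B$ is the number of blocks of $\tau$ inside $B$ (Stanley, *Enumerative Combinatorics I*, section on the Möbius function of the partition lattice). For instance, on $[3]$ the value from the finest to the coarsest partition is $2!=2$, and indeed $1+3\cdot(-1)+2=0$.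

**Step 1: solve for the multiplicities.** The purpose is to turn the fine-to-coarse procedure of Section 5 into a formula. Let $f(j)=1$ for $j<t$ and $f(j)=0$ for $j\ge t$, and put
$$c_\pi=\sum_{\tau\le\pi}\mu(\tau,\pi)f(|\tau|).$$
Then for every $\sigma$
$$\sum_{\pi\le\sigma}c_\pi=\sum_{\tau\le\sigma}f(|\tau|)\sum_{\tau\le\pi\le\sigma}\mu(\tau,\pi)=f(|\sigma|), \tag{2}$$
because the inner sum is $0$ unless $\tau=\sigma$.

**Step 2: a generating polynomial for the $c_\pi$.** We want the parity of $c_\pi$. The number $c_\pi$ is the sum of the coefficients of $x^j$, $j<t$, in the polynomial $\sum_{\tau\le\pi}\mu(\tau,\pi)x^{|\tau|}$. Choosing $\tau\le\pi$ means choosing a partition of each block $B$ of $\pi$ independently. Both $\mu(\tau,\pi)$ and $x^{|\tau|}$ are products over the blocks. Hence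
$$\sum_{\tau\le\pi}\mu(\tau,\pi)x^{|\tau|}=\prod_{B\in\pi}Q_{|B|}(x),\qquad Q_b(x)=\sum_{j\ge1}S(b,j)(-1)^{j-1}(j-1)!\,x^j,$$
where $S(b,j)$ is the number of partitions of a $b$-set into $j$ blocks (Stirling number of the second kind).

**Step 3: reduce modulo 2.** For $j\ge3$ the factor $(j-1)!$ is even, so only $j=1,2$ survive. We have $S(b,1)=1$ and $S(b,2)=2^{b-1}-1$, which is $0$ for $b=1$ and odd for $b\ge2$. Therefore
$$Q_1=x,\qquad Q_b\equiv x+x^2=x(1+x)\pmod2\quad(b\ge2).$$
All non-singleton blocks, whatever their size, contribute the same factor. If $\pi$ has $s$ non-singleton blocks and $u$ singletons, the product is congruent to $x^{s+u}(1+x)^s$.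

**Step 4: the parity of $c_\pi$.** The coefficient of $x^{s+u+i}$ in $x^{s+u}(1+x)^s$ is $\binom si$, and $s+u+i<t$ means $i\le t-1-s-u$. So for $s\ge1$, by (1) modulo $2$,
$$c_\pi\equiv\sum_{0\le i\le t-1-s-u}\binom si\equiv\binom{s-1}{t-1-s-u}\pmod2. \tag{3}$$
If $s=0$, then $\pi$ is the finest partition, $\tau=\pi$ is the only term, and $c_\pi=f(k)=0$ because $t\le k$.

**Step 5: build the configuration.** Let $\Pi=\{\pi:\ c_\pi\text{ is odd}\}$ and apply the construction of Section 1. By Lemma 1 and (2), for a tuple with kernel $\sigma$,
$$\Big|\bigcap_jA_{j,i_j}\Big|=\#\{\pi\in\Pi:\pi\le\sigma\}\equiv\sum_{\pi\le\sigma}c_\pi=f(|\sigma|)\pmod2 .$$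
Since $|\sigma|$ is the number of distinct indices, this is a $(k,t)$-configuration.

**Step 6: count the points.** Every $\pi\in\Pi$ has $s(\pi)\ge1$ by Step 4, and $s(\pi)\le k/2$, $0\le u(\pi)\le k-2s(\pi)$. By (3) the coefficient $\binom{s-1}{t-1-s-u}$ with $s=s(\pi)$, $u=u(\pi)$ is odd, so $s(\pi)\le e$ by the definition of $e$. Hence
$$|X|=\sum_{\pi\in\Pi}m^{s(\pi)}\le B_k\,m^e. \qquad\square$$

In particular, after padding, for every $n$ one may take $m=\lfloor(n/B_k)^{1/e}\rfloor$ whenever this is at least $1$.

**Check at $(6,5)$.** Formula (3) gives $\binom00=1$ for $3111$, $\binom10=1$ for $2211$ and $\binom11=1$ for $321$. It gives $\binom0{-1}=0$ for $21111$, $\binom01=0$ for $411$, $\binom21=2$ for $222$, $\binom02=0$ for $51$, $\binom12=0$ for $42$ and $33$, and $\binom03=0$ for $6$. This is the $\Pi$ of Section 5.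

## 8. Subset matrices over $\mathbb F_2$: every configuration has $\Omega(m^e)$ points

This section proves $N_{k,t}(m)\ge c\,m^e$ for all $m\ge1$, with $c=c(k,t)>0$. It is the argument of Section 4 with $s=e$ in place of $\lfloor k/2\rfloor$.

**Step 1: fix the parameters.** Let $s=e(k,t)$, let $u$ be as in the definition of $e$, and put $a=t-1-s-u$. Since $\binom{s-1}a$ is odd, $0\le a\le s-1$. Put $q=s-a=2s+u-t+1$, so that $1\le q\le s$.

**Step 2: turn the configuration into a matrix of rank at most $n$.** Take a $(k,t)$-configuration with $m>u$ on an $n$-set and put $M=m-u$. Give the last $u$ positions the fixed indices $M+1,\dots,m$, so that position $k-u+r$ receives $M+r$. Since $k-u\ge2s$, we can partition the first $k-u$ positions into nonempty groups $G_1,\dots,G_{2s}$. For $s$-subsets $S=\{a_1<\dots<a_s\}$ and $S'=\{b_1<\dots<b_s\}$ of $[M]$, let $v_S,w_{S'}\in\mathbb F_2^n$ be the indicator vectors of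
$$\bigcap_{l=1}^s\bigcap_{j\in G_l}A_{j,a_l}\qquad\text{and}\qquad\bigcap_{l=1}^s\bigcap_{j\in G_{s+l}}A_{j,b_l}\ \cap\ \bigcap_{r=1}^uA_{k-u+r,\,M+r}.$$
The intersection of these two sets is a full $k$-wise intersection. Every element of $S\cup S'$ occurs as an index because the groups are nonempty, and the $u$ fixed indices lie outside $[M]$. So the index tuple has
$$|S\cup S'|+u=2s-|S\cap S'|+u$$
distinct entries. The intersection is odd if and only if this is at most $t-1$, that is, if and only if $|S\cap S'|\ge2s+u-t+1=q$. Hence the matrix
$$F(S,S')=\mathbf 1\big[\,|S\cap S'|\ge q\,\big],$$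
indexed by the $s$-subsets of $[M]$, satisfies $F(S,S')=\langle v_S,w_{S'}\rangle$, and $\operatorname{rank}_{\mathbb F_2}F\le n$.

**Step 3: expand the threshold in binomials.** The purpose is to isolate an identity matrix inside $F$. The polynomials $\binom x0,\dots,\binom xs$ allow us to write, for integers $0\le x\le s$,
$$\mathbf 1[x\ge q]=\sum_{i=0}^sd_i\binom xi,\qquad d_i=\sum_{j=0}^i(-1)^{i-j}\binom ij\mathbf 1[j\ge q]\in\mathbb Z,$$
by binomial inversion. The top coefficient is, with $i=s-j$ and $s-q=a$,
$$d_s=\sum_{j=q}^s(-1)^{s-j}\binom sj=\sum_{i=0}^{a}(-1)^i\binom si=(-1)^a\binom{s-1}a$$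
by (1). It is odd by the choice of $s$ and $u$.

**Step 4: bound the ranks.** Let $M_i$ be the matrix with entries $\binom{|S\cap S'|}i$ modulo $2$. Counting the $i$-subsets $R$ of $S\cap S'$,
$$\binom{|S\cap S'|}i=\sum_{R\in\binom{[M]}i}\mathbf 1[R\subseteq S]\,\mathbf 1[R\subseteq S'],$$
so $M_i$ is a sum of $\binom Mi$ matrices of rank at most $1$, and $\operatorname{rank}M_i\le\binom Mi$. For $i=s$ the entry is $1$ if and only if $S=S'$, so $M_s$ is the identity of size $\binom Ms$. Since $d_s$ is odd, over $\mathbb F_2$ we have $M_s=F+\sum_{i<s}d_iM_i$. Subadditivity of rank gives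
$$n\ \ge\ \operatorname{rank}_{\mathbb F_2}F\ \ge\ \binom{m-u}s-\sum_{i<s}\binom{m-u}i=(1-o(1))\frac{m^s}{s!}\qquad(m\to\infty).$$

**Step 5: small $m$.** By Step 4 there is $m_0=m_0(k,t)$ with $n\ge m^s/(2\,s!)$ for $m\ge m_0$. For $m<m_0$, a constant index tuple has $1<t$ distinct entries, so its intersection is odd, hence nonempty. Thus $n\ge1\ge m_0^{-s}m^s$. With $c=\min\{1/(2\,s!),\,m_0^{-s}\}$ we get $n\ge c\,m^e$ for all $m\ge1$. $\square$

Together with Section 7 this proves Theorem 2.

## 9. Admissible pairs and odd binomial coefficients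

In this section $(k,t)$ is admissible, that is, $2t-2>k\ge t$, and $r=\lfloor k/2\rfloor$. We use Lucas' theorem modulo $2$: $\binom ab$ (for $a,b\ge0$) is odd if and only if every binary digit of $b$ is at most the corresponding digit of $a$. Equivalently, splitting off the lowest $p$ digits, $\binom{2^px+y}{2^pz+w}\equiv\binom xz\binom yw\pmod 2$ for $0\le y,w<2^p$ and $x,z\ge0$.

**Corollary 3 (exact criterion).** The conjecture holds for $(k,t)$ if and only if $e(k,t)=r$. Explicitly:

- for $k=2r$, if and only if $\binom{r-1}{t-1-r}$ is odd;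
- for $k=2r+1$, if and only if at least one of $\binom{r-1}{t-1-r}$, $\binom{r-1}{t-2-r}$ is odd.

Otherwise $e(k,t)\le r-1$, and configurations with $m=\Omega(n^{1/(r-1)})$ exist.

**Proof.** By definition $e\le r$. If $e=r$, then Theorem 2 gives $m=O(n^{1/r})$. If $e\le r-1$, then Theorem 2 gives configurations with $m=\Omega(n^{1/e})$, which is $\Omega(n^{1/(r-1)})$ and not $O(n^{1/r})$. Finally, $e=r$ means that $s=r$ qualifies with some $u\in\{0,\dots,k-2r\}$, which is $\{0\}$ or $\{0,1\}$. This gives the two explicit conditions. $\square$

**Corollary 4.** $(6,5)$ is the smallest failure: the conjecture holds for all admissible pairs with $k\le5$ and for $(6,6)$. For $(6,5)$ the exact order is $m=\Theta(n^{1/2})$.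

**Proof.** The admissible pairs with $k\le5$ are $(3,3)$, $(4,4)$, $(5,4)$, $(5,5)$. By Corollary 3 they are settled by the odd coefficients $\binom00$ (with $t-2-r=0$), $\binom11$ (with $t-1-r=1$), $\binom11$ (with $t-1-r=1$) and $\binom11$ (with $t-2-r=1$), respectively. For $k=6$ the admissible values are $t=5,6$. For $t=6$, $\binom22=1$ is odd. For $t=5$, $\binom21$ is even, and $e(6,5)=2$ was computed in Section 6. $\square$

**Corollary 5.** The conjecture holds for every admissible $t$ with a given $k\ge3$ exactly when $k$ is a power of $2$ (for $k$ even), or $k-1$ or $k+1$ is a power of $2$ (for $k$ odd).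

**Proof.** **Even $k=2r$.** The inequalities $2t-2>2r$ and $t\le2r$ say that $v=t-1-r$ runs over $[1,r-1]$. By Corollary 3 we ask whether $\binom{r-1}v$ is odd for all these $v$. The entries $v=0$ and $v=r-1$ are always odd, so an even entry has $1\le v\le r-2$ and comes from an admissible $t$. Hence the question is whether $\binom{r-1}v$ is odd for all $0\le v\le r-1$. By Lucas this holds if and only if $r-1$ has no digit $0$ below its leading digit. Indeed, if the digit at position $p$ is such a $0$, then $v=2^p\le r-1$ gives an even entry, and if there is none, all digits of every $v\le r-1$ are dominated. So the condition is $r-1=2^a-1$, that is, $r$ and hence $k$ is a power of $2$.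

**Odd $k=2r+1$.** Since $2t-2$ is even, $2t-2>2r+1$ means $t\ge r+2$. With $t\le2r+1$ this says that $v=t-1-r$ runs over $[1,r]$. By Corollary 3, failure at $v$ means that $\binom{r-1}v$ and $\binom{r-1}{v-1}$ are both even.

Suppose first that some binary digit of $r-1$ at a position $p\ge1$ below the leading digit is $0$. Both $2^p$ and $2^p+1$ have digit $1$ at position $p$, so $\binom{r-1}{2^p}$ and $\binom{r-1}{2^p+1}$ are even by Lucas. Also $2^p+1\le2^{p+1}\le r-1$, since the leading digit of $r-1$ is at position at least $p+1$. So $v=2^p+1$ is admissible and gives a failure.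

Suppose now that there is no such digit. Then every digit of $r-1$ from position $1$ up to the leading one is $1$, and the digit at position $0$ is arbitrary. This means $r-1\in\{2^a-1,2^a-2\}$ for some $a$. An even $w\in[0,r-1]$ has digit $0$ at position $0$, and its other digits are dominated, so $\binom{r-1}w$ is odd. For $v\in[1,r-1]$, one of $v-1,v$ is even and lies in $[0,r-1]$, so there is no failure. For $v=r$, the entry $\binom{r-1}{v-1}=\binom{r-1}{r-1}=1$ is odd. So there is no failure at all. This case is $r\in\{2^a,2^a-1\}$, that is, $k\in\{2^{a+1}+1,\,2^{a+1}-1\}$. Conversely, every odd $k\ge3$ such that $k-1$ or $k+1$ is a power of $2$ has this form. $\square$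

## 10. The exponent $\lceil k/3\rceil$, and the range $k\ge2t-2$

**Corollary 6.** For admissible $(k,t)$,
$$e(k,t)\ \ge\ \max\{\lfloor t/2\rfloor,\ k-t+1\}\ \ge\ \lceil k/3\rceil .$$
Hence $m=O(n^{1/\lceil k/3\rceil})$ always.

**Proof.** **The bound $\lfloor t/2\rfloor$.** Take $s=\lfloor t/2\rfloor$ and $u=t-2s\in\{0,1\}$. Since $2\le t\le k$, we have $1\le s\le k/2$ and $0\le u\le k-2s$. Here $t-1-s-u=s-1$, so the coefficient is $\binom{s-1}{s-1}=1$.

**The bound $k-t+1$.** Take $s=k-t+1$ and $u=2t-2-k$. Then $s\ge1$, and $2s\le k$ because $2t-2\ge k$. Also $u\ge0$ and $k-2s=2t-2-k=u$, so $u$ is allowed. Here $t-1-s-u=(t-1)-(t-1)=0$, because $s+u=t-1$. The coefficient is $\binom{s-1}0=1$.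

**The maximum.** If $t\le\frac{2k}3+1$, then $k-t+1\ge\frac k3$. Otherwise $t-1>\frac{2k}3$ and $\lfloor t/2\rfloor\ge\frac{t-1}2>\frac k3$. Since $e$ is an integer, $e\ge\lceil k/3\rceil$, as is the maximum. The bound on $m$ follows from Theorem 2. $\square$

**Corollary 7 (sharpness).** Let $a\ge0$, $k=3\cdot2^a$ and $t=2^{a+1}+1$. Then $(k,t)$ is admissible and $e(k,t)=2^a=k/3$. So the true order is $m=\Theta(n^{3/k})$, against the conjectured $O(n^{2/k})$ when $a\ge1$.

**Proof.** The pair is admissible, since $2t-2=2^{a+2}>3\cdot2^a$ and $2^{a+1}+1\le3\cdot2^a$. By Corollary 6, $e\ge\lceil k/3\rceil=2^a$. It remains to show that no $s$ with $2^a<s\le k/2$ qualifies. For $a=0$ there is no such $s$, since $k/2=3/2$. For $a\ge1$, $k/2=2^a+2^{a-1}$, so write $s=2^a+j$ with $1\le j\le2^{a-1}$. For $0\le u\le k-2s=2^a-2j$ the lower index is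
$$v=t-1-s-u=2^a-j-u\in[\,j,\ 2^a-j\,].$$
Since $0\le v<2^a$ and $0\le j-1<2^a$, Lucas gives
$$\binom{s-1}v=\binom{2^a+(j-1)}v\equiv\binom10\binom{j-1}v=0\pmod2,$$
because $v\ge j>j-1$. So $e=2^a$. For $a\ge1$, $k$ is even and the conjectured exponent is $1/\lfloor k/2\rfloor=2/k$. $\square$

For $a=1$ this is the pair $(6,5)$ of Theorem 1.

**Corollary 8 (the complementary range).** If $t\ge2$ and $k\ge2t-2$, then $e(k,t)=t-1$, so the exact order is $m=\Theta(n^{1/(t-1)})$.

**Proof.** Here $k\ge2t-2\ge t$, so Theorem 2 applies. An odd $\binom{s-1}{t-1-s-u}$ forces $t-1-s-u\ge0$, hence $s\le t-1$. Conversely, $s=t-1\ge1$ with $u=0$ qualifies, since $2(t-1)\le k$ and the coefficient is $\binom{t-2}0=1$. $\square$
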